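\title{The covering number of the symmetric group\\ of degree $n\equiv 4 \pmod 6$}

\begin{abstract}
The covering number $\sigma(G)$ of a group $G$ is the least number of proper subgroups whose union is $G$. We prove that
$\sigma(S_n)=\frac12\binom{n}{n/2}+\sum_{i=0}^{\lfloor n/3\rfloor-2}\binom ni+\binom{n}{\lfloor n/3\rfloor}$
for all $n\equiv 4\pmod 6$ with $n\ge 28$, which confirms a conjectured formula, and we show that exactly $n+1$ covers of this size consist of maximal subgroups. Most terms of the formula come from counting the elements of one well-chosen conjugacy class. The last term does not: it is obtained from a robust form of the Erd\H{o}s--Ko--Rado bound, given by the least eigenvalue of a Kneser graph.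
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{cover} of a group $G$ is a collection $\{H_1,\dots,H_t\}$ of proper subgroups with $G=H_1\cup\dots\cup H_t$. A cover is \emph{minimal} if no cover has fewer members, and the size of a minimal cover is the \emph{covering number} $\sigma(G)$. A finite group has a cover exactly when it is not cyclic: a generator of a cyclic group lies in no proper subgroup, and every group is the union of its cyclic subgroups. Replacing each member of a cover by a maximal subgroup containing it gives a cover that is no larger, so $\sigma(G)$ measures how economically the maximal subgroups of $G$ can share out its elements. For example $\sigma(S_3)=4$, because $A_3$ and the three subgroups of order $2$ are the only nontrivial proper subgroups and they intersect trivially.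

For the symmetric group $S_n$ a natural cover starts from $A_n$, after which only the odd permutations remain. A permutation with $r$ cycles (fixed points included) has sign $(-1)^{n-r}$. If $n\ge 3$ is odd, an odd permutation has an even number of cycles, so it maps some set of size at most $(n-1)/2$ to itself. The stabilizers of these sets and $A_n$ form a cover with $\sum_{i=0}^{(n-1)/2}\binom ni=2^{n-1}$ members, where $A_n$ is counted by $\binom n0$. Mar\'oti's theorem says that $\sigma(S_n)=2^{n-1}$ for odd $n\ne 9$.

If $n$ is even, an odd permutation has an odd number of cycles. An $n$-cycle preserves the partition into two halves obtained by taking alternate points, so the $\frac12\binom n{n/2}$ conjugates of $S_{n/2}\wr S_2$ cover the $n$-cycles. Every other odd permutation has at least three cycles, hence a cycle of length at most $n/3$. Therefore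
\begin{equation}\label{eq:naive}
\sigma(S_n)\le \frac12\binom n{n/2}+\sum_{i=0}^{\lfloor n/3\rfloor}\binom ni\qquad(n\ge 4\text{ even}).
\end{equation}
Mar\'oti showed that $\sigma(S_n)\sim\frac12\binom n{n/2}$ for even $n$. An exact formula has to decide which of the remaining terms of \eqref{eq:naive} are needed.

Let $n\equiv4\pmod 6$, so that $n=3k+1$ with $k=\lfloor n/3\rfloor$ odd. Then one term of \eqref{eq:naive} is redundant. The number $k-1$ is even, and a permutation with three cycles, the shortest of length $k-1$, has little room: either all its cycles are even, and it lies in a conjugate of $S_{n/2}\wr S_2$, or it also has a cycle of length $k$ (Lemma~\ref{lem:left}). So the stabilizers of $(k-1)$-sets can be dropped. The conjecture posed in \cite{Swartz} is that nothing more can be saved: for sufficiently large $n\equiv 4\pmod 6$, the number $\sigma(S_n)$ equals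
\[
N=\frac12\binom{n}{n/2}+\sum_{i=0}^{\lfloor n/3\rfloor-2}\binom ni+\binom n{\lfloor n/3\rfloor}.
\]
We prove this and determine the minimal covers.

\begin{theorem}\label{thm:A}
For all $n\equiv4\pmod 6$ with $n\ge 28$ we have $\sigma(S_n)=N$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\equiv 4\pmod 6$, $n\ge 28$ and $k=\lfloor n/3\rfloor$. There are exactly $n+1$ covers of $S_n$ of size $\sigma(S_n)$ consisting of maximal subgroups. All of them contain $A_n$, all $\frac12\binom n{n/2}$ conjugates of $S_{n/2}\wr S_2$, and the stabilizers of all $i$-sets with $1\le i\le k-2$. The remaining members are either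
\begin{enumerate}
\item[(a)] the stabilizers of all $k$-sets, or
\item[(b)] for some fixed point $p$, the stabilizers of all $k$-sets not containing $p$ and of all $(k-1)$-sets not containing $p$.
\end{enumerate}
Every minimal cover turns into one of these when each member is replaced by a maximal subgroup containing it.
\end{theorem}

The lower bound $\sigma(S_n)\ge N$ is a sum of inequalities, one for each term of $N$, between the numbers of subgroups of each kind in a cover. They are normalized so that the right sides add up to $N$, and the task is to show that every subgroup has total coefficient at most $1$ on the left. For all terms but $\binom nk$ the inequality counts the elements of one conjugacy class that the intended subgroups cover more efficiently than any others. The covers of type (b) show that the term $\binom nk$ is different, since there $k$-sets can be traded for $(k-1)$-sets at no cost; Section~\ref{sec:sets} treats this trade as a problem about intersecting families.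

\section{Maximal subgroups and the permutations they contain}\label{sec:subgroups}

Unless stated otherwise, $n=3k+1$ with $k\ge 9$ odd, $\Omega=\{1,\dots,n\}$ and $h=n/2$. We use repeatedly that
\begin{equation}\label{eq:hk}
h-k=\tfrac{k+1}2\ge 5 .
\end{equation}
A \emph{$j$-set} is a subset of $\Omega$ of size $j$, $J^c=\Omega\setminus J$, and $\operatorname{Stab}(J)\cong S_j\times S_{n-j}$ is the setwise stabilizer of the $j$-set $J$. A permutation $g$ lies in $\operatorname{Stab}(J)$ exactly when $J$ is \emph{invariant} under $g$, that is, a union of supports of cycles of $g$. The \emph{type} of $g$ is the list of its cycle lengths, fixed points included. A \emph{bisection} is a partition of $\Omega$ into two $h$-sets; its stabilizer, a conjugate of $S_h\wr S_2$, is a \emph{bisection subgroup}.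

A transitive subgroup of $S_n$ is \emph{imprimitive} if it preserves a partition of $\Omega$ into $d$ blocks of equal size $s$ with $d,s\ge2$, and \emph{primitive} otherwise. The full stabilizer of such a partition is $S_s\wr S_d$, of order $(s!)^d\,d!$. We call a subgroup \emph{small} if it is such a stabilizer with $4\le d\le n/2$ or a primitive group not containing $A_n$.

\begin{lemma}\label{lem:max}
The groups $A_n$, $\operatorname{Stab}(J)$ with $1\le |J|<h$, and the bisection subgroups are maximal in $S_n$, and distinct sets $J$ or bisections give distinct subgroups. Every other maximal subgroup of $S_n$ is small.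
\end{lemma}

\begin{proof}
The group $A_n$ has index $2$. Let $\emptyset\ne J\ne\Omega$ and let $H$ be a subgroup containing all permutations that preserve both $J$ and $J^c$. Write $x\sim y$ if $x=y$ or $(x\,y)\in H$. This is an equivalence relation, since $(x\,y)(y\,z)(x\,y)=(x\,z)$, and $H$ permutes its classes. Each of $J$ and $J^c$ lies in a class. If there is one class, then $H$ contains all transpositions and $H=S_n$. Otherwise the classes are $J$ and $J^c$, so $H$ determines the partition $\{J,J^c\}$ and lies in its stabilizer, which is $\operatorname{Stab}(J)$ if $|J|\neq h$ and a bisection subgroup if $|J|=h$. This proves the first sentence.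

Let $M$ be maximal. If $M$ is intransitive, it has an invariant set $J$ with $1\le|J|\le h$, so $M=\operatorname{Stab}(J)$, and $|J|\ne h$ because the stabilizer of an $h$-set is properly contained in a bisection subgroup. If $M$ is imprimitive, it is the full stabilizer of a partition into $d$ blocks, where $d$ divides $n$; here $d=2$ gives a bisection subgroup and $d=3$ is impossible as $3\nmid n$. If $M$ is primitive, then $M=A_n$ or $M$ does not contain $A_n$.
\end{proof}

\begin{lemma}\label{lem:bis}
A permutation all of whose cycles have even length lies in a bisection subgroup. A permutation with at most three cycles, at least one of odd length and none of length $h$, lies in no bisection subgroup.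
\end{lemma}

\begin{proof}
For the first claim color the points of each cycle alternately; the permutation swaps the two color classes. For the second, let $g$ preserve a bisection. If $g$ swaps the halves, every cycle alternates between them and has even length. If $g$ fixes both halves, each half is a union of cycles, and with at most three cycles one half is a single cycle of length $h$.
\end{proof}

\begin{lemma}\label{lem:prop}
Let $C$ be a conjugacy class of $S_n$ whose elements have exactly $u$ invariant $j$-sets. Then $|C\cap\operatorname{Stab}(J)|=u|C|/\binom nj$ for every $j$-set $J$.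
\end{lemma}

\begin{proof}
By conjugacy $|C\cap \operatorname{Stab}(J)|$ is the same for all $j$-sets $J$, and the pairs $(g,J)$ with $g\in C\cap\operatorname{Stab}(J)$ number $u|C|$.
\end{proof}

We shall not analyze which cycle types occur in small subgroups. The conjugacy classes used below have at most three cycles and hence at least about $n!/n^3$ elements, and the terms of $N$ are below $2^n$. It is therefore enough to know that a small subgroup has index larger than a suitable multiple of $2^nn^3$.

\begin{lemma}\label{lem:small}
Every small subgroup $M$ satisfies $\ 2^n\,\dfrac{n^3}8\,|M|<n!$.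
\end{lemma}

\begin{proof}
We need three numerical inequalities for integers $n\ge 28$:
\begin{equation}\label{eq:num}
\frac{n!}{8^n}>\frac{n^3}8,\qquad 2^n>2n^5,\qquad \Bigl(\frac32\Bigr)^n>\frac{n^3}8 .
\end{equation}
For $n=28$ we have $n^3/8=2744$, and they follow from $8^{28}\cdot2744<5.4\cdot10^{28}<3\cdot10^{29}<28!$, from $2\cdot 28^5<2\cdot 32^5=2^{26}$, and from $(9/4)^{14}>2^{14}>2744$. Passing from $n$ to $n+1$ multiplies the left sides by $(n+1)/8$, $2$ and $3/2$, and the right sides by at most $(29/28)^5<1.2$.

If $M$ is primitive, the theorem of Praeger and Saxl \cite{PS} says that a primitive group of degree $n$ not containing $A_n$ has order at most $4^n$, and the first inequality in \eqref{eq:num} gives the claim.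

Let $M=S_s\wr S_d$ with $sd=n$ and $4\le d\le n/2$. Stirling's bounds $\sqrt{2\pi t}\,(t/e)^t\le t!\le e\sqrt t\,(t/e)^t$, valid for $t\ge1$, give
\[
\frac{n!}{(s!)^d\,d!}\ \ge\ \frac{\sqrt{2\pi n}\,(n/e)^n}{e^d s^{d/2}(s/e)^{n}\cdot e\sqrt d\,(d/e)^d}
=\frac{\sqrt{2\pi s}}{e}\;d^{\,n-d}s^{-d/2}\ \ge\ \exp f(d),
\]
where $f(x)=(n-x)\ln x-\frac x2\ln\frac nx$ and we used $\sqrt{2\pi s}\ge\sqrt{4\pi}>e$. Since $f''(x)=-n/x^2-1/(2x)<0$, the minimum of $f$ on $[4,n/2]$ is attained at an endpoint. Now $\exp f(4)=4^{n-2}/n^2$ exceeds $2^nn^3/8$ by the second inequality in \eqref{eq:num}, and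
\[
\exp f(n/2)=\bigl(\tfrac12(n/2)^2\bigr)^{n/4}\ge 98^{n/4}>3^n
\]
exceeds $2^nn^3/8$ by the third.
\end{proof}

\section{The $n+1$ covers}\label{sec:upper}

Let $\mathcal K_0$ consist of $A_n$, all bisection subgroups and the stabilizers of all $i$-sets with $1\le i\le k-2$; this is the part common to the covers in Theorem~\ref{thm:B}. Let $C_1$ and $C_2$ be the conjugacy classes of types
\[
C_1:\ (k-1,\,k,\,k+2),\qquad C_2:\ (k,\,k,\,k+1).
\]

\begin{lemma}\label{lem:left}
The permutations lying in no member of $\mathcal K_0$ are exactly those in $C_1\cup C_2$. For $g\in C_1\cup C_2$, the nonempty invariant sets of size less than $h$ are the supports of the three cycles of $g$.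
\end{lemma}

\begin{proof}
Let $g\in C_1\cup C_2$. All its cycles have length at most $k+2<h$ by \eqref{eq:hk}, so a union of two cycles has size greater than $h$; this gives the second claim, and shows that $g$ has no invariant $i$-set with $1\le i\le k-2$. Having three cycles, $g$ is odd, and having a cycle of odd length $k$, it lies in no bisection subgroup by Lemma~\ref{lem:bis}.

Conversely let $g$ lie in no member of $\mathcal K_0$. Then $g$ is odd, so the number $r$ of its cycles is odd; not all its cycles are even, so $r\neq 1$; and all its cycles have length at least $k-1$. If $r\ge5$, then $3k+1\ge 5(k-1)$, which is false for $k>3$. So $r=3$, and the shortest cycle has length $k-1$ or $k$, since $n/3<k+1$. The possible types are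
\[
(k-1,k-1,k+3),\quad(k-1,k,k+2),\quad(k-1,k+1,k+1),\quad(k,k,k+1).
\]
As $k$ is odd, the first and third have only even parts and are excluded.
\end{proof}

\begin{proposition}\label{prop:upper}
The $n+1$ families in Theorem~\ref{thm:B} are pairwise distinct covers of $S_n$ by $N$ maximal subgroups. In particular $\sigma(S_n)\le N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:left} it suffices to cover $C_1\cup C_2$. Every element has a cycle of length $k$, so family (a) covers it. For family (b), the point $p$ lies in only one cycle; so for $g\in C_1$ the $k$-cycle or the $(k-1)$-cycle avoids $p$, and for $g\in C_2$ one of the two $k$-cycles avoids $p$. By Lemma~\ref{lem:max} the members are maximal and pairwise distinct, $|\mathcal K_0|=N-\binom nk$, and both (a) and (b) add $\binom nk=\binom{n-1}{k}+\binom{n-1}{k-1}$ members. Family (a) uses no $(k-1)$-set, and in family (b) the point $p$ is the only point lying in none of the $(k-1)$-sets used.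
\end{proof}

\section{Trading $k$-sets for $(k-1)$-sets}\label{sec:sets}

\subsection*{The model problem}
Consider a cover consisting of $\mathcal K_0$, the stabilizers of the sets in a family $\mathcal X$ of $(k-1)$-sets, and the stabilizers of all $k$-sets outside a family $\mathcal A$ of omitted $k$-sets. Its size is $N+|\mathcal X|-|\mathcal A|$, so Theorem~\ref{thm:A} requires $|\mathcal X|\ge|\mathcal A|$.

Counting elements class by class does not give this. Let $\xi$ and $\eta$ be the proportions of $(k-1)$-sets and of $k$-sets that are used. By Lemma~\ref{lem:prop}, counting $C_1$ gives $\xi+\eta\ge1$ and counting $C_2$ gives $2\eta\ge1$. Both hold for $\xi=\eta=\frac12$, which would cost $\frac12\binom n{k-1}+\frac12\binom nk<\frac34\binom nk$, since $\binom n{k-1}/\binom nk=k/(2k+2)$. By Lemma~\ref{lem:left} there is no third class to count. What the count ignores is the overlap between the stabilizers, so we look at the exact conditions. An element of $C_2$ is uncovered when both its $k$-cycles have supports in $\mathcal A$, and an element of $C_1$ is uncovered when its $k$-cycle has support in $\mathcal A$ and its $(k-1)$-cycle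 has support outside $\mathcal X$. Any two disjoint sets of the right sizes occur as such supports. Hence $C_1\cup C_2$ is covered if and only if
\begin{enumerate}
\item[(F1)] $\mathcal A$ is \emph{intersecting}: any two of its members meet;
\item[(F2)] $\mathcal X$ contains every $(k-1)$-set that is disjoint from some member of $\mathcal A$.
\end{enumerate}
These conditions make sense on $3k+1$ points for every $k$, and for the rest of this section $k\ge2$ is an arbitrary integer and $|\Omega|=3k+1$. The \emph{star} at $p$ in a set $Y\ni p$ is the family of all $k$-subsets of $Y$ containing $p$.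

\begin{example}\label{ex:k2}
Let $k=2$. Then $\mathcal A$ is a nonempty set of edges of the complete graph on $7$ vertices and $\mathcal X$ is a set of vertices. Pairwise meeting edges form a triangle or pass through a common vertex. Count pairs (edge of $\mathcal A$, vertex not on it). Each edge misses $5$ vertices, all in $\mathcal X$ by (F2). Each vertex is missed by at most $5$ edges of $\mathcal A$, because these are pairwise meeting edges on the other $6$ vertices. So $5|\mathcal A|\le 5|\mathcal X|$. If equality holds, some vertex is missed by $5$ edges of $\mathcal A$; then all edges of $\mathcal A$ pass through one vertex $p$, each of the six vertices other than $p$ is missed by one of them and lies in $\mathcal X$, and $|\mathcal A|=|\mathcal X|\ge 6$ forces $\mathcal A$ to be the star at $p$.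
\end{example}

In general the bound ``at most $5$'' is supplied by the Erd\H{o}s--Ko--Rado theorem: for $v>2k$, an intersecting family of $k$-subsets of a $v$-set has at most $\binom{v-1}{k-1}$ members, with equality (Hilton--Milner) only for stars. The complement of a $(k-1)$-set has $v=2k+2$ points, and the bound is
\[
\alpha=\binom{2k+1}{k-1}.
\]
This is also the number of $(k-1)$-sets disjoint from a given $k$-set, which is why the count of Example~\ref{ex:k2} is tight. For a family $\mathcal A$ of $k$-sets and a $(k-1)$-set $B$ put $d(B)=|\{A\in\mathcal A: A\cap B=\emptyset\}|$.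

\begin{proposition}\label{prop:exact}
Let $\mathcal A\neq\emptyset$ and $\mathcal X$ satisfy \textup{(F1)} and \textup{(F2)}. Then $|\mathcal X|\ge|\mathcal A|$. If equality holds, there is a point $p$ such that $\mathcal A$ is the star at $p$ in $\Omega$ and $\mathcal X$ is the family of all $(k-1)$-sets avoiding $p$.
\end{proposition}

\begin{proof}
Counting disjoint pairs $(A,B)$ with $A\in\mathcal A$ and $|B|=k-1$, we get $\alpha|\mathcal A|=\sum_{B\in\mathcal X}d(B)$ by (F2), and $d(B)\le\alpha$ by (F1) and the Erd\H{o}s--Ko--Rado theorem in $B^c$. So $|\mathcal A|\le|\mathcal X|$. Assume equality. Then $d(B)=\alpha$ for every $B\in\mathcal X$, so the members of $\mathcal A$ inside $B^c$ form the star in $B^c$ at some point $p(B)$. We must show that these local centers agree.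

Fix $A\in\mathcal A$. Every $(k-1)$-set $B\subset A^c$ lies in $\mathcal X$ by (F2), and $p(B)\in A$ because $A\subset B^c$. Let $B,B'\subset A^c$ with $|B\cap B'|=k-2$ and put $R=(B\cup B')^c$, a set of $2k+1$ points containing $A$. The members of $\mathcal A$ inside $R$ form the star at $p(B)$ in $R$ and also the star at $p(B')$ in $R$. If $p(B)\ne p(B')$, some $k$-subset of $R$ contains the first point and not the second, a contradiction. Any two $(k-1)$-subsets of $A^c$ are joined by a chain of exchanges of one point, so $p(B)=p$ is the same for all $B\subset A^c$.

Let $A'$ be any $k$-set containing $p$. Then $|A\cup A'|\le 2k-1$, so some $(k-1)$-set $B$ is disjoint from $A\cup A'$, and $A'$ belongs to the star at $p(B)=p$ in $B^c$. Thus $\mathcal A$ contains the star at $p$ in $\Omega$. A $k$-set avoiding $p$ is disjoint from some member of this star and so is not in $\mathcal A$ by (F1); hence $\mathcal A$ equals the star. Likewise every $(k-1)$-set avoiding $p$ is disjoint from a member of $\mathcal A$ and lies in $\mathcal X$. There are $\binom{3k}{k-1}=|\mathcal A|=|\mathcal X|$ such sets, so they make up $\mathcal X$.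
\end{proof}

\subsection*{A robust version}
An arbitrary cover may cover elements of $C_2$ by stabilizers of $(k+1)$-sets or by small subgroups, and then $\mathcal A$ may contain disjoint pairs. We need a bound on $d(B)$ that degrades linearly in the number of such pairs. For $v\ge 2k$, the \emph{Kneser graph} $K(v,k)$ has the $k$-subsets of a $v$-set as vertices, two being adjacent when they are disjoint. By Lov\'asz \cite{Lovasz}, the eigenvalues of its adjacency matrix are $(-1)^i\binom{v-k-i}{k-i}$ for $0\le i\le k$.

\begin{lemma}\label{lem:kneser}
Let $v\ge 2k$ and let $\mathcal S$ be a family of $k$-subsets of a $v$-set containing exactly $e$ unordered disjoint pairs. Then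
\[
|\mathcal S|\le\binom{v-1}{k-1}+\frac{2e}{\lambda},\qquad\text{where }\lambda=\binom{v-k-1}{k-1}.
\]
\end{lemma}

\begin{proof}
Let $T$ be the adjacency matrix of $K(v,k)$, let $V=\binom vk$, $\Delta=\binom{v-k}k$, $\alpha'=\binom{v-1}{k-1}$ and $s=|\mathcal S|$. The graph is $\Delta$-regular, so the all-ones vector $\mathbf 1$ is an eigenvector with eigenvalue $\Delta$. The numbers $\binom{v-k-i}{k-i}=\binom{v-k-i}{v-2k}$ do not increase with $i$, so the least eigenvalue is $-\lambda$. Write the indicator vector of $\mathcal S$ as $y=\frac sV\mathbf 1+u$ with $u\perp\mathbf 1$; then $\|u\|^2=s-s^2/V$ and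
\[
2e=y^{\top}Ty=\frac{\Delta s^2}V+u^{\top}Tu\ \ge\ \frac{\Delta s^2}{V}-\lambda\Bigl(s-\frac{s^2}V\Bigr)=\frac{(\Delta+\lambda)s^2}V-\lambda s .
\]
Since $\Delta/\lambda=(v-k)/k$ and $V=\frac vk\alpha'$, we have $(\Delta+\lambda)/V=\lambda/\alpha'$, so $2e\ge\lambda s(s-\alpha')/\alpha'$. If $s\ge\alpha'$ this gives $2e\ge\lambda(s-\alpha')$, and if $s<\alpha'$ there is nothing to prove.
\end{proof}

\begin{proposition}\label{prop:robust}
Let $\mathcal A$ be a family of $k$-sets containing $e(\mathcal A)$ unordered disjoint pairs, and let $\mathcal X$ be a family of $(k-1)$-sets. Then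
\[
\sum_{B\in\mathcal X}d(B)\le\alpha|\mathcal X|+2e(\mathcal A).
\]
\end{proposition}

\begin{proof}
Let $e_B$ be the number of disjoint pairs of $\mathcal A$ inside $B^c$. Lemma~\ref{lem:kneser} with $v=2k+2$ gives $d(B)\le\alpha+2e_B/\lambda$ with $\lambda=\binom{k+1}{k-1}$. A disjoint pair $\{A,A'\}$ lies in $B^c$ exactly when $B$ is contained in the $(k+1)$-set $(A\cup A')^c$, which happens for $\binom{k+1}{k-1}=\lambda$ sets $B$. So $\sum_{B\in\mathcal X}e_B\le\lambda e(\mathcal A)$.
\end{proof}

The eigenvalue cancels against the number of sets $B$ that see a given pair, so each disjoint pair in $\mathcal A$ costs only $2$. We shall see in \eqref{eq:special} that this is cheap enough.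

\section{One inequality for each term}\label{sec:ineq}

We return to $k\ge9$ odd. Let $\mathcal K$ be a cover of $S_n$ by maximal subgroups. Let $w$ be the number of bisection subgroups in $\mathcal K$, let $\delta=1$ if $A_n\in\mathcal K$ and $\delta=0$ otherwise, let $x_j$ be the number of $j$-sets $J$ with $\operatorname{Stab}(J)\in\mathcal K$ for $1\le j<h$, and let $\mathcal T$ be the set of all other members, which are small by Lemma~\ref{lem:max}. Then
\[
|\mathcal K|=w+\delta+\sum_{1\le j<h}x_j+|\mathcal T| .
\]
Put $\rho=\sum_{M\in\mathcal T}|M|/n!$; the members of $\mathcal T$ cover at most $\rho\, n!$ permutations in total. For every conjugacy class $C$ we have $\sum_{H\in\mathcal K}|C\cap H|\ge |C|$, and so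
\begin{equation}\label{eq:basic}
\sum_{H\in\mathcal K\setminus\mathcal T}\frac{|C\cap H|}{|C|}+\frac{n!}{|C|}\,\rho\ \ge\ 1 .
\end{equation}
We also use $\binom nj=\binom{n-1}{j-1}+\binom{n-1}j\le 2^{n-1}$, and $abc\le n^3/27$ for positive $a,b,c$ with sum $n$.

\subsection*{The term $\frac12\binom nh$}
The $(n-1)!$ cycles of length $n$ are odd and have no proper nonempty invariant set. Such a cycle $g$ lies in exactly one bisection subgroup: it must swap the halves, which are then the two orbits of $g^2$. By conjugacy each bisection subgroup contains the proportion $1/\bigl(\frac12\binom nh\bigr)$ of the class. Multiplying \eqref{eq:basic} by $\frac12\binom nh\le 2^{n-2}$ gives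
\begin{equation}\label{eq:ncycle}
w+2^{n-2}n\,\rho\ \ge\ \frac12\binom nh .
\end{equation}

\subsection*{The term $\binom n0$}
To force $A_n$ we need an even class that bisection subgroups miss and that meets set stabilizers only thinly. Let $a$ be the largest odd integer less than $h$, so $a\ge h-2\ge k+3$, and take the class of type $(a,n-a)$. Its elements are even, lie in no bisection subgroup by Lemma~\ref{lem:bis}, and have one nonempty invariant set of size less than $h$, an $a$-set. The class has $n!/(a(n-a))\ge 4\,n!/n^2$ elements. By \eqref{eq:basic} and Lemma~\ref{lem:prop},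
\begin{equation}\label{eq:even}
\delta+\frac{x_a}{\binom na}+\frac{n^2}4\,\rho\ \ge\ 1 .
\end{equation}

\subsection*{The terms $\binom ni$ with $1\le i\le k-2$}
Here we use a class of type $(i,b,c)$. It must avoid the bisection subgroups, and its other invariant sets should have sizes $j$ as close to $h$ as possible, so that $\binom nj$ is much larger than $\binom ni$; in particular $j$ must exceed $k$, since the variables $x_j$ with $j\le k$ will receive their full coefficient $1$ from their own inequalities. So we split $n-i$ as evenly as parity allows, adjusting the two cases in which this produces a part equal to $h$.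

\begin{lemma}\label{lem:Ti}
For $1\le i\le k-2$ there are integers $b\le c$ with $i+b+c=n$ such that
\begin{enumerate}
\item[(a)] at least one of $i,b,c$ is odd, and $b,c\ne h$;
\item[(b)] if $i\le k-3$, then $b,\ c,\ n-b,\ n-c\ge k+2$;
\item[(c)] if $i=k-2$, then $(b,c)=(k+1,k+2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case below $c\le h+2$, so $n-b\ge n-c\ge h-2\ge k+2$ by \eqref{eq:hk}, and for (b) only $b\ge k+2$ has to be checked.

\emph{$i=1$.} Take $(b,c)=(h-2,h+1)$.

\emph{$i$ odd, $i\ge3$.} Take $b=h-\frac{i+1}2$ and $c=b+1\le h-1$. For $i=k-2$ this is $(k+1,k+2)$, and for $i\le k-4$ we get $b\ge k+2$.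

\emph{$i$ even.} Then $i\le k-3$, so $t=h-\frac i2$ satisfies $k+2\le t\le h-1$. If $t$ is odd, take $b=c=t$. If $t$ is even and $i\ge4$, take $(b,c)=(t-1,t+1)$; then $c\le h-1$, and $t\ge k+3$ because $k+2$ is odd. If $t$ is even and $i=2$, then $h$ is odd; take $(b,c)=(h-4,h+2)$. Since $k=9$ gives $h=14$, we have $k\ge 11$ in this case, so $h-4=k+\frac{k+1}2-4\ge k+2$. In all three cases $b$ and $c$ are odd and different from $h$.
\end{proof}

Let $T_i$ be the class of type $(i,b,c)$ given by Lemma~\ref{lem:Ti}. Its elements are odd and, by (a) and Lemma~\ref{lem:bis}, lie in no bisection subgroup. Their proper nonempty invariant sets are the three cycle supports and their complements, and each complementary pair contains exactly one set of size less than $h$. Let $u_{ij}$ be the number of invariant $j$-sets, $1\le j<h$. The $i$-cycle gives $u_{ii}=1$, and by (b) and (c) the two other sets have size at least $k+1$; more precisely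
\begin{equation}\label{eq:u}
u_{ij}\le 2\ \ (j\ge k+1),\qquad u_{i,k+1}=0\ \ (i\le k-3),\qquad u_{k-2,k+1}=1 .
\end{equation}
As $i<b$, we have $|T_i|\ge n!/(2ibc)\ge 27\,n!/(2n^3)$. Multiplying \eqref{eq:basic} by $\binom ni$ and using Lemma~\ref{lem:prop}, we get
\begin{equation}\label{eq:Ti}
x_i+\sum_{k+1\le j<h}u_{ij}\frac{\binom ni}{\binom nj}\,x_j+\binom ni\frac{2n^3}{27}\,\rho\ \ge\ \binom ni\qquad(1\le i\le k-2).
\end{equation}

\subsection*{The term $\binom nk$}
By Lemma~\ref{lem:left}, an element of $C_1\cup C_2$ can be covered only by the stabilizer of one of its cycle supports or by a member of $\mathcal T$. As in Section~\ref{sec:sets}, let $\mathcal X$ be the family of $(k-1)$-sets whose stabilizers are in $\mathcal K$ and $\mathcal A$ the family of $k$-sets whose stabilizers are not, so that $|\mathcal X|=x_{k-1}$ and $|\mathcal A|=\binom nk-x_k$. Let $\alpha=\binom{2k+1}{k-1}$ as before and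
\[
\beta=\binom{2k-1}{k-1}=\frac12\binom{2k}k .
\]

\emph{The class $C_1$.} Consider the $\alpha|\mathcal A|$ partitions $(A,B,Z)$ of $\Omega$ with $A\in\mathcal A$, $|B|=k-1$ and $|Z|=k+2$. Exactly $\sum_{B\in\mathcal X}d(B)$ of them have $B\in\mathcal X$. A given $Z$ occurs in at most $\beta$ of them, so at most $\beta x_{k+2}$ have $\operatorname{Stab}(Z)\in\mathcal K$. Let $p_1$ be the number of partitions of neither kind. Each partition is the set of cycle supports of $L_1=(k-1)!\,(k-2)!\,(k+1)!$ elements of $C_1$, and for these $p_1$ partitions all such elements lie in members of $\mathcal T$. Hence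
\begin{equation}\label{eq:C1}
\alpha|\mathcal A|\le\sum_{B\in\mathcal X}d(B)+\beta x_{k+2}+p_1,\qquad p_1L_1\le\rho\,n! .
\end{equation}

\emph{The class $C_2$.} A disjoint pair $\{A,A'\}\subset\mathcal A$ and the $(k+1)$-set $Z=(A\cup A')^c$ are the cycle supports of $L_2=(k-1)!^2\,k!$ elements of $C_2$. A given $Z$ arises from at most $\beta$ pairs, the number of ways to split $Z^c$ into two $k$-sets. Let $p_2$ be the number of pairs with $\operatorname{Stab}(Z)\notin\mathcal K$; their elements all lie in members of $\mathcal T$. Hence
\begin{equation}\label{eq:C2}
e(\mathcal A)\le\beta x_{k+1}+p_2,\qquad p_2L_2\le\rho\,n! .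
\end{equation}

Inserting Proposition~\ref{prop:robust} and then \eqref{eq:C2} into \eqref{eq:C1} and dividing by $\alpha$ gives
\[
|\mathcal A|\le|\mathcal X|+\frac{2\beta}\alpha x_{k+1}+\frac\beta\alpha x_{k+2}+\frac{p_1+2p_2}\alpha .
\]
For the last term, $L_1/L_2=(k+1)/(k-1)\le\frac54$, so $p_1+2p_2\le 4\rho\,n!/L_1$. Choosing the $k$-set, the $(k-1)$-set and the cycles shows $\binom nk\alpha L_1=|C_1|=n!/\bigl((k-1)k(k+2)\bigr)\ge 27\,n!/n^3$. Therefore
\[
\frac{p_1+2p_2}\alpha\le\frac{4\rho\,n!\binom nk}{|C_1|}\le\frac{2^{n+1}n^3}{27}\,\rho,
\]
and we obtain
\begin{equation}\label{eq:special}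
x_{k-1}+x_k+\frac{2\beta}\alpha\,x_{k+1}+\frac\beta\alpha\,x_{k+2}+\frac{2^{n+1}n^3}{27}\,\rho\ \ge\ \binom nk .
\end{equation}

\section{Proofs of the theorems}\label{sec:proofs}

Add \eqref{eq:ncycle}, \eqref{eq:even}, the inequalities \eqref{eq:Ti} for $1\le i\le k-2$, and \eqref{eq:special}. The right sides sum to $N$. On the left, $w$, $\delta$ and $x_1,\dots,x_k$ each occur once, with coefficient $1$ (recall $a\ge k+3$). So
\begin{equation}\label{eq:sum}
N\le w+\delta+\sum_{j=1}^kx_j+\sum_{k+1\le j<h}c_jx_j+c\,\rho,
\end{equation}
where $c_j$ and $c$ are the total coefficients.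

\begin{lemma}\label{lem:coeff}
We have $c_j<1$ for $k+1\le j<h$, and $c\rho<|\mathcal T|$ unless $\mathcal T=\emptyset$.
\end{lemma}

\begin{proof}
Two ratios are needed. First,
\[
\frac\beta\alpha=\frac{k+1}{2k}\cdot\frac{k+2}{2k+1}\le\frac{10}{18}\cdot\frac{11}{19}<\frac13,
\]
as both factors decrease in $k$ and $k\ge9$. Second,
\[
\frac{\binom n{k-2}}{\binom n{k+1}}=\frac{k-1}{2k+3}\cdot\frac{k}{2k+1}\cdot\frac{k+1}{2k+2}<\frac18 .
\]

\emph{$j=k+1$.} By \eqref{eq:u} only $T_{k-2}$ contributes among the $T_i$, and $a\ne k+1$. So $c_{k+1}=2\beta/\alpha+\binom n{k-2}/\binom n{k+1}<\frac23+\frac18<1$.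

\emph{$k+2\le j<h$.} For $i\le k-2$ we have $\binom n{i-1}/\binom ni=\frac i{n-i+1}\le\frac{k-2}{2k+4}<\frac12$, so $\sum_{i=1}^{k-2}\binom ni<2\binom n{k-2}$. Since $u_{ij}\le2$ and $\binom nj\ge\binom n{k+1}$, the inequalities \eqref{eq:Ti} contribute less than $4\binom n{k-2}/\binom n{k+1}<\frac12$. Inequality \eqref{eq:special} contributes at most $\beta/\alpha<\frac13$, and \eqref{eq:even} at most $1/\binom na\le\frac1{28}$. So $c_j<\frac12+\frac13+\frac1{28}<1$.

\emph{Small subgroups.} By the symmetry of the binomial coefficients $\sum_{i=1}^{k-2}\binom ni\le2^{n-1}$, so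
\[
c\le 2^n\Bigl(\frac n4+\frac{n^2}{4\cdot 2^n}+\frac{n^3}{27}+\frac{2n^3}{27}\Bigr)\le 2^n\Bigl(n+\frac{n^3}9\Bigr)\le2^n\,\frac{n^3}8,
\]
because $\frac{n^3}8-\frac{n^3}9=\frac{n^3}{72}\ge n$. By Lemma~\ref{lem:small}, $c|M|/n!<1$ for each $M\in\mathcal T$; now sum over $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take a minimal cover and replace each member by a maximal subgroup containing it. No two members become equal, by minimality, so we obtain a cover $\mathcal K$ by $\sigma(S_n)$ maximal subgroups. By \eqref{eq:sum} and Lemma~\ref{lem:coeff}, $N\le w+\delta+\sum_jx_j+|\mathcal T|=|\mathcal K|$. The reverse inequality is Proposition~\ref{prop:upper}.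
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:upper} and Theorem~\ref{thm:A} the $n+1$ families are distinct minimal covers by maximal subgroups. As in the previous proof, replacing the members of a minimal cover by maximal overgroups gives a cover by $N$ maximal subgroups. It remains to show that every such cover $\mathcal K$ is one of the $n+1$ families.

Since $|\mathcal K|=N$, the right side of \eqref{eq:sum} equals $|\mathcal K|$. The strict inequalities of Lemma~\ref{lem:coeff} force $\mathcal T=\emptyset$ and $x_j=0$ for $j\ge k+1$, and equality holds in each of the inequalities that were added. From \eqref{eq:ncycle}, \eqref{eq:even} and \eqref{eq:Ti} we get $w=\frac12\binom nh$, $\delta=1$ and $x_i=\binom ni$ for $1\le i\le k-2$, that is, $\mathcal K_0\subset\mathcal K$. From \eqref{eq:special} we get $x_{k-1}+x_k=\binom nk$, that is, $|\mathcal X|=|\mathcal A|$. So $\mathcal K$ is a cover of the form considered in the model problem of Section~\ref{sec:sets}, and (F1) and (F2) hold. If $\mathcal A=\emptyset$, then $\mathcal X=\emptyset$ and $\mathcal K$ is family (a). Otherwise Proposition~\ref{prop:exact}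 gives a point $p$ such that the $k$-sets used, those outside $\mathcal A$, and the $(k-1)$-sets used are exactly those avoiding $p$. This is family (b).
\end{proof}

\begin{remark}
Some lower bound on $n$ is necessary: for $n=4$ the formula gives $3+4=7$, whereas $A_4$ and the three bisection subgroups cover $S_4$, since these contain all transpositions and all $4$-cycles. The assumption $n\ge28$ enters through the numerical inequalities \eqref{eq:num} and through $k\ge 9$ in Lemmas~\ref{lem:Ti} and~\ref{lem:coeff}. For $n=22$, where $k=7$ and $h=11$, the recipe of Lemma~\ref{lem:Ti} for $i=2$ gives the type $(2,7,13)$, which has an invariant $k$-set, so that $x_k$ would receive a coefficient larger than $1$. We make no claim for $n=10,16,22$.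
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lovasz}
Lov\'asz, 1979.

\bibitem{PS}
Praeger and Saxl, Bull. London Math. Soc. \textbf{12} (1980).

\bibitem{Swartz}
Eric Swartz, \emph{On the covering number of symmetric groups of even degree}, arXiv:1410.7524 (2014).

\end{thebibliography}
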